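# Under CH, a countable maximal topological group that is not selectively separable

## 1. Selective separability, maximality, and group topologies given by subgroups

Throughout, $\omega=\{0,1,2,\dots\}$, intervals such as $[a,b)$ are intervals of integers, $[\omega]^{<\omega}$ is the set of finite subsets of $\omega$, and $n$ is identified with $\{0,\dots,n-1\}$ where convenient.

**Definition (crowded space).** A topological space is *crowded* if it has no isolated points. For example, $\mathbb Q$ is crowded. A convergent sequence together with its limit is not.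

**Definition (selectively separable space).** A space $X$ is *selectively separable* if for every sequence $(D_n:n\in\omega)$ of dense subspaces of $X$ one can pick finite sets $F_n\subset D_n$ such that $\bigcup_nF_n$ is dense in $X$.

*Example.* Suppose $X$ has nonempty open sets $O_0,O_1,\dots$ such that every nonempty open set contains some $O_n$. Then $X$ is selectively separable: choose one point of $D_n\cap O_n$ and let $F_n$ consist of it. This covers $\mathbb Q$, and more generally every countable first-countable space, since the union of countably many countable local bases is a countable base. So a countable space that is not selectively separable cannot be first countable.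

**Definition (maximal space).** A crowded space $(X,\tau)$ is *maximal* if every topology on $X$ strictly finer than $\tau$ has an isolated point.

*Example.* $\mathbb Q$ is not maximal. Let $W=\mathbb Q\setminus\{1/n:n\ge1\}$ and declare $W$ open as well. The new open sets are the sets $O\cup(O'\cap W)$ with $O,O'$ open in $\mathbb Q$. The topology is strictly finer, because $0\in W$ is not an interior point of $W$. It has no isolated point: every nonempty open $O'\subset\mathbb Q$ contains a nonempty open interval of rationals that avoids all the points $1/n$, so $O'$ and $O'\cap W$ are infinite.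

*Example.* Every crowded topology is contained in a maximal one, by Zorn's lemma. The union of a chain of crowded topologies is closed under finite intersections, so it is a base of a topology. If $\{x\}$ were open there, then $\{x\}$ would be a member of the base, hence of one topology in the chain, which is impossible. Nothing in this argument keeps the topology regular, or keeps a group operation continuous.

**Group topologies from subgroups.** A group is *Boolean* if $x+x=0$ for all $x$, that is, if it is a vector space over $\mathbb F_2$. Let $H$ be a Boolean group and $\mathfrak B$ a nonempty family of subgroups that is downward directed by inclusion. Call $W\subset H$ open if for each $x\in W$ there is $U\in\mathfrak B$ with $x+U\subset W$. This is a group topology, since $(x+U)+(y+U)=x+y+U$ and inversion is the identity map, and $\mathfrak B$ is a base at $0$. Cosets of $U\in\mathfrak B$ are clopen, because the complement of a coset is a union of cosets. If $\bigcap\mathfrak B=\{0\}$, the topology is Hausdorff, hence zero-dimensional and regular. If all $U\in\mathfrak B$ are infinite, it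 is crowded.

*Example.* Let $H=[\omega]^{<\omega}$ with symmetric difference as $+$, and let $U_n=\{z:z=\emptyset\text{ or }\min z\ge n\}$. This gives a countable, first-countable, crowded, regular group. It is selectively separable by the first example. It is not maximal: let $W=H\setminus\{\{n\}:n\in\omega\}$ and declare $W$ open. Since $\{n\}\to\emptyset\in W$, the set $W$ was not open. Every basic open set $x+U_n$ contains infinitely many sets with at least two elements, so no isolated point appears.

Now the question can be posed. Three facts frame it. (i) In ZFC there exist countable regular maximal spaces that are not selectively separable. (ii) Malykhin has shown that maximal spaces can carry a group structure: there can exist maximal topological groups. (iii) Protasov has shown that there are models of ZFC with no maximal topological groups. Angelo Bella, Mikhail Matveev and Santi Spadaro ("Variations of selective separability II: discrete sets and the influence of convergence and maximality", arXiv:1101.4615, 2011) ask: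

> Is there a countable regular maximal non-selectively separable topological group?

By (iii), ZFC alone cannot prove "yes". What has to be decided is whether such a group can exist under additional hypotheses, or whether its existence can be refuted. The answer is: yes, consistently.

**Theorem 1 (CH).** There are a countable Boolean group $G$, a Hausdorff group topology on $G$ with a neighborhood base at $0$ of subgroups (hence zero-dimensional and regular) which is maximal, and dense sets $D_0\supseteq D_1\supseteq\cdots$ such that for all finite $F_n\subset D_n$ the set $\bigcup_nF_n$ is closed and discrete in $G$. In particular $G$ is not selectively separable.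

**Corollary 2.** "There is a countable regular maximal non-selectively separable topological group" is independent of ZFC. It holds under CH, and it fails in Protasov's models without maximal topological groups.

Corollary 2 follows from Theorem 1 and fact (iii), because CH is consistent with ZFC.

**Theorem 3 (CH).** There are exactly $2^{\mathfrak c}$ pairwise non-homeomorphic groups as in Theorem 1 (the largest possible number).

**Theorem 4 (ZFC).** If $q$ is an ordered-union ultrafilter (defined in Section 3), the maximal group topology it induces on $[\omega]^{<\omega}$ is selectively separable. Hence under CH both selectively separable and non-selectively separable countable maximal groups exist.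

## 2. A dichotomy for punctured neighborhoods

The purpose of this section is to replace maximality by a condition that can be handled one subset at a time.

**Lemma 5.** Let $H$ be a Boolean group and $\mathfrak B$ a downward directed family of infinite subgroups with $\bigcap\mathfrak B=\{0\}$, with its topology $\tau$. Assume
$$\text{for each }A\subset H\text{ there is }U\in\mathfrak B\text{ with }U\setminus\{0\}\subset A\ \text{ or }\ (U\setminus\{0\})\cap A=\emptyset. \tag{1}$$
Then:

* (a) $\tau$ is maximal.
* (b) Every dense set $D$ contains a punctured neighborhood $x+(U\setminus\{0\})$, $U\in\mathfrak B$, of every point $x$. So does every intersection of finitely many dense sets.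
* (c) If $F\subset H$ contains no set $x+(U\setminus\{0\})$ with $x\in H$, $U\in\mathfrak B$, then $F$ is closed and discrete, and in particular not dense.

*Proof.* Note that if $U$ is as in (1), so is every smaller $U'\in\mathfrak B$.

(a) Let $\sigma\supsetneq\tau$ be a topology. Take $W\in\sigma\setminus\tau$ and $x\in W$ with no $\tau$-neighborhood inside $W$. Apply (1) to $A=\{g:x+g\in W\}$. If $U\setminus\{0\}\subset A$, then $x+U\subset W$, a contradiction. So $(x+U)\cap W=\{x\}$. This set is in $\sigma$, and $x$ is $\sigma$-isolated.

(b) Apply (1) to $A=\{g:x+g\in D\}$. The second alternative says that $x+(U\setminus\{0\})$ misses $D$. This is a nonempty open set, as points are closed, so density excludes it. The first alternative is the claim. For finitely many dense sets, take one $U$ below the finitely many that were obtained.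

(c) Let $x\in H$ and apply (1) to $A=\{g:x+g\in F\}$. The first alternative is excluded, so $(x+U)\cap F\subset\{x\}$. Hence $F$ has no accumulation point, so $F$ is closed and discrete. If $F$ were dense, then $F=H$ would be discrete, but $H$ is crowded. $\square$

So the task is to find a family $\mathfrak B$ satisfying (1), together with dense sets $D_n$ such that no union of finite selections contains a punctured neighborhood of a point.

## 3. Ordered-union ultrafilters: maximal groups that are selectively separable

The first group to try is $[\omega]^{<\omega}$ with symmetric difference, because Hindman's theorem supplies (1) for a single $A$.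

**Definition (ordered-union ultrafilter).** For nonempty finite sets $d_0,d_1,\dots$ with $\max d_i<\min d_{i+1}$ let
$$FU(d)=\Bigl\{\bigcup_{i\in I}d_i:\ \emptyset\ne I\in[\omega]^{<\omega}\Bigr\}.$$
For instance, if $d_i=\{2i,2i+1\}$, then $FU(d)$ consists of the nonempty finite sets that contain $2i$ iff they contain $2i+1$. An ultrafilter $q$ on the set of nonempty finite subsets of $\omega$ is *ordered-union* if it has a base of sets of the form $FU(d)$.

Hindman's theorem says that for every set $A$ of nonempty finite sets, some $FU(d)$ is contained in $A$ or disjoint from $A$. An ordered-union ultrafilter makes all these choices coherently. Under CH such ultrafilters exist (A. Blass, *Ultrafilters related to Hindman's finite-unions theorem and its extensions*, Contemp. Math. 65 (1987)).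

**The induced topology.** Let $q$ be ordered-union. No $FU(d)$ is contained in $\{z:\min z<n\}$, because $\min d_i\to\infty$. So $\{z:\min z\ge n\}\in q$ for every $n$. The sets $FU(d)\cup\{\emptyset\}$ with $FU(d)\in q$ are infinite subgroups, since the $d_i$ are pairwise disjoint. They form a downward directed family, because $q$ has a base of such sets, and their intersection is $\{\emptyset\}$. They satisfy (1): given $A$, either $A\setminus\{\emptyset\}$ or its complement among the nonempty finite sets is in $q$, and so contains some $FU(d)\in q$. By Lemma 5(a) the topology is maximal. We now prove that it is always selectively separable, so this first route cannot answer the question.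

**Step 1: selections that accumulate at $\emptyset$.** *Claim.* If $(D_n)$ are dense, there are finite $F_n\subset D_n$ such that $\bigcup_nF_n$ accumulates at $\emptyset$.

Make the dense sets insensitive to small translations: put
$$D_n'=\bigcap_{m\le n}\ \bigcap_{x\subset n}(x+D_m).$$
These sets decrease, and $D_n'\subset D_n$ (take $m=n$, $x=\emptyset$). Translates of dense sets are dense, so by Lemma 5(b) each $D'_n$ contains a punctured neighborhood of every point. Finally $x+D_n'=D_n'$ for $x\subset n$, because adding $x$ permutes the subsets of $n$. Let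
$$A=\{z\ne\emptyset:\ z\in D'_{\min z}\}.$$

*$A\in q$.* Suppose not, and take $FU(d)\in q$ disjoint from $A$. Let $k=\min d_0$, and let $U$ be a basic neighborhood of $\emptyset$ with $d_0+(U\setminus\{\emptyset\})\subset D_k'$. The sets $U\setminus\{\emptyset\}$ and $\{z\in FU(d):\min z>\max d_0\}$ are in $q$, so they have a common element $y$, and $y\in FU(d_1,d_2,\dots)$. Then $z=d_0\cup y=d_0+y$ is in $FU(d)$, has $\min z=k$ and lies in $D'_k$. So $z\in A$, a contradiction.

*The selection.* Take $FU(d)\in q$ with $FU(d)\subset A$. Let $F_n$ be the finite set of all $z=\bigcup_{i\in I}d_i$ with $\max I=n$. Such a $z$ equals $x+d_n$ with $x\subset\min d_n$. Since $d_n\in A$, we have $d_n\in D'_{\min d_n}$, hence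
$$z\in x+D'_{\min d_n}=D'_{\min d_n}\subset D_n'\subset D_n,$$
because $\min d_n\ge n$. Now $\bigcup_nF_n=FU(d)\in q$ meets $U\setminus\{\emptyset\}\in q$ for every basic neighborhood $U$ of $\emptyset$, so it accumulates at $\emptyset$.

**Step 2: from $\emptyset$ to all points.** Given dense $(D_n)$, split $\omega$ into infinite sets $I_x$, one for each $x\in[\omega]^{<\omega}$. Apply the claim to the dense sets $(x+D_n)_{n\in I_x}$, re-indexed, and add $x$ to the selected finite sets. This gives finite $F_n\subset D_n$ for $n\in I_x$ such that $\bigcup_{n\in I_x}F_n$ accumulates at $x$. So $\bigcup_nF_n$ is dense. This proves the first sentence of Theorem 4. The second follows from Theorem 1 and the existence of ordered-union ultrafilters under CH. $\square$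

The selection worked because every element of $FU(d)$ ends with a whole block $d_n$ lying far out, and what comes before $d_n$ is invisible to $D'_{\min d_n}$.

## 4. Runs of consecutive coordinates, and the parity obstruction

To prevent such selections we want dense sets that look back from the far end of an element. A *run* of a finite set $z\subset\omega$ is a maximal nonempty interval of integers contained in $z$. For $z\neq\emptyset$ let $h(z)$ be the first element of the last run. For example, $h(\{1,3,4\})=3$. Put $D_k=\{z\ne\emptyset:h(z)\ge k\}$. If $F_n\subset D_n$ are finite, then only finitely many $z\in\bigcup_nF_n$ satisfy $h(z)\le M$, for each $M$. So $\bigcup_n F_n$ contains no punctured neighborhood of $\emptyset$, provided that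

> every basic neighborhood of zero contains infinitely many elements whose values of $h$ are bounded.

In $[\omega]^{<\omega}$ a natural supply of such subgroups is the following: take $M_0<M_1<\cdots$ and let the neighborhood consist of $\emptyset$ and $FU(d)$ for the *adjacent* intervals $d_i=[M_i,M_{i+1})$. It contains all intervals $[M_0,M_m)$, and $h=M_0$ there. But (1) cannot be achieved with these subgroups. Let
$$A=\{z:\ z\text{ has an odd number of runs}\}.$$
Then $d_0$ has one run, while $d_0\cup d_2$ has two. So every $FU(d)$ of this kind meets both $A$ and its complement.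

The way around this is to replace the one bit per coordinate by a vector whose coordinate space grows with the coordinate. Then consecutive blocks can overlap without canceling, and the way a block begins becomes free. We now set this up, and come back to the odd-runs set at the end of Section 5.

## 5. The group $G=\bigoplus V_n$ and the class $\Theta$ of embeddings

Let $V$ be the $\mathbb F_2$-space with basis $e_0,e_1,\dots$, let $V_n=\operatorname{span}(e_0,\dots,e_n)$ and $V_{-1}=\{0\}$. So $\dim V_n=n+1$, and $V_n\subset V_i$ for $n\le i$. Let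
$$G=\bigoplus_{n\in\omega}V_n,$$
the group of finitely supported $w=(w_n)$ with $w_n\in V_n$. Put $X_n=\{w\in G:w_i=0\text{ for all }i<n\}$. For $w\ne0$ let $\max w=\max\{i:w_i\ne0\}$ and
$$h(w)=\min\{m:\ w_i\ne0\text{ for all }m\le i\le\max w\},$$
the beginning of the last run of the support. For example, if $w_1=e_0$, $w_3=e_2$, $w_4=e_0+e_4$ and all other $w_i$ are $0$, then $\max w=4$ and $h(w)=3$.

Adding something far to the left does not change $h$, as long as one zero coordinate separates:
$$\begin{gathered}\text{if }j\ge1,\ x\in G,\ x_i=0\text{ for all }i\ge j-1,\text{ and }y\in X_j\setminus\{0\},\\ \text{then }x+y\ne0\text{ and }h(x+y)=h(y)\ge j.\end{gathered}\tag{2}$$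
Indeed $x+y$ and $y$ agree on $[j,\infty)$, where $y$ is nonzero somewhere, and both are $0$ at $j-1$.

**Definition (the class $\Theta$).** $\Theta$ is the set of homomorphisms $\theta:G\to G$ for which there is a strictly increasing $M:\omega\to\omega$ (a *witness*) such that for all $n$ and $w$:

* ($\Theta1$) $\theta(X_n)\subset X_n$;
* ($\Theta2$) if $w_i=0$ for all $i>n$, then $\theta(w)_i=0$ for all $i\ge M_{n+1}$;
* ($\Theta3$) if $w_n\ne0$, then $\theta(w)_i\ne0$ for all $i\in[M_n,M_{n+1})$.

*Example.* $\mathrm{id}\in\Theta$ with $M_n=n$. The neighborhoods of $0$ will be the subgroups $\psi(X_n)$ with $\psi$ in a suitable subset of $\Theta$. Condition ($\Theta3$) carries runs of $w$ to long runs of $\theta(w)$, and this keeps $h$ bounded on infinite sets.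

For $\psi,\psi'\in\Theta$ write $\psi'\le\psi$ if for every $m$ there is $n$ with $\psi'(X_n)\subset\psi(X_m)$. This relation is transitive.

**Lemma 6.** Let $\psi\in\Theta$ have witness $M$.

* (a) $\psi$ is injective.
* (b) If $\theta,\theta'\in\Theta$, then $\theta\theta'\in\Theta$. Moreover $\psi\theta\le\psi$ for $\theta\in\Theta$.
* (c) $\psi(G)\cap X_{M_k}\subset\psi(X_k)$ for all $k$.
* (d) For every $n$, $\psi(X_n)$ contains infinitely many $z\neq0$ with $h(z)\le M_n$.

*Proof.* (a) This is immediate from ($\Theta3$).

(b) Let $M$, $M'$ be witnesses for $\theta$, $\theta'$. We check the witness $n\mapsto M_{M'_n}$, which is strictly increasing. ($\Theta1$) is clear. For ($\Theta2$): if $w_i=0$ for $i>n$, then $\theta'(w)_i=0$ for $i>M'_{n+1}-1$, so $\theta\theta'(w)_i=0$ for $i\ge M_{M'_{n+1}}$. For ($\Theta3$): if $w_n\ne0$, then $\theta'(w)$ is nowhere zero on $[M'_n,M'_{n+1})$, so $\theta\theta'(w)$ is nowhere zero on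
$$\bigcup_{i\in[M'_n,M'_{n+1})}[M_i,M_{i+1})=[M_{M'_n},M_{M'_{n+1}}).$$
Finally $\psi\theta(X_m)\subset\psi(X_m)$ by ($\Theta1$), so $\psi\theta\le\psi$.

(c) If $w_i\ne0$ for some $i<k$, then $\psi(w)_{M_i}\ne0$ and $M_i<M_k$, so $\psi(w)\notin X_{M_k}$.

(d) For $m\ge n$ let $w^{(m)}_i=e_0$ for $n\le i\le m$ and $0$ otherwise. Then $\psi(w^{(m)})$ is nowhere zero on $[M_n,M_{m+1})$ and zero from $M_{m+1}$ on. So its maximum is $M_{m+1}-1$ and its $h$ is at most $M_n$. Different $m$ give different maxima. $\square$

**Why the coordinate spaces must grow.** Suppose every $V_n$ were replaced by one fixed finite space $W\ne\{0\}$, with ($\Theta1$)–($\Theta3$) unchanged. Let $i\in[M_n,M_{n+1})$. By ($\Theta3$), sending $a\in W$ to the $i$-th coordinate of $\theta$ of the element with entry $a$ at place $n$ is an injective linear map $W\to W$, hence onto. If an element $w'$ with $w'_n=0$ had $\theta(w')_i\ne0$, we could choose a nonzero entry $a$ at place $n$ that produces the same value, and the sum would violate ($\Theta3$). So $\theta(w)_i$ depends only on $w_n$, and it is nonzero exactly if $w_n\ne0$.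 Hence for $w\in X_{M_0}$ (so that $\theta(w)\in X_{M_0}$) the support of $\theta(w)$ has exactly as many runs as the support of $w$. The set of elements with an odd number of runs is met, and so is its complement, by nonzero elements of $\theta(G)$. The obstruction of Section 4 is still there.

**With growing spaces the odd-runs set is harmless.** Here is an explicit $\theta\in\Theta$ whose image contains only elements with an *even* number of runs. For $i\in[4n,4n+4)$ we have $\dim V_i\ge4n+1\ge 2n+1=\dim(V_{n-1}\times V_n)$, so there is an injective linear $\iota_i:V_{n-1}\times V_n\to V_i$. For $(u,v)\in V_{n-1}\times V_n$ put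
$$B_n(u,v)(i)=\begin{cases}\iota_i(u,0)&i=4n,\ 4n+2,\\ \iota_i(u,v)&i=4n+1,\ 4n+3,\end{cases}$$
and $\theta(w)_i=B_n(w_{n-1},w_n)(i)$ for $i\in[4n,4n+4)$, with $w_{-1}=0$. The support in block $n$ has one of three patterns:

* $1111$ if $w_{n-1}\ne0$ ("continuing");
* $0101$ if $w_{n-1}=0\ne w_n$ ("opening");
* $0000$ if $w_{n-1}=w_n=0$ ("silent").

Let $[a,b]$ be a run of the support of $w$. It produces $0101$ in block $a$ and $1111$ in blocks $a+1,\dots,b+1$. Block $b+2$ has $w_{b+1}=0$, so it begins with a $0$. Thus each run of $w$ contributes exactly two runs of $\theta(w)$, and the total is even. Moreover $\theta\in\Theta$ with witness $M_n=4n+4$: if $w\in X_n$, blocks before $n$ are silent; if $w_i=0$ for $i>n$, blocks from $n+2$ on are silent, that is, $\theta(w)_i=0$ for $i\ge4n+8=M_{n+1}$; and if $w_n\ne0$, block $n+1$, which is $[M_n,M_{n+1})$, has pattern $1111$.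

The proof of the Ramsey lemma keeps this format (block $n$ depends linearly on $(w_{n-1},w_n)$, with continuing, opening and silent blocks) and chooses the blocks by means of ultrafilters.

## 6. Theorem 1 from a Ramsey lemma and a diagonal lemma

**Lemma 7 (Ramsey lemma).** For every $A\subset G$ there is $\theta\in\Theta$ with $\theta(G)\setminus\{0\}\subset A$ or $\theta(G)\cap A\subset\{0\}$.

**Lemma 8 (diagonal lemma).** If $\psi_0\ge\psi_1\ge\psi_2\ge\cdots$ in $\Theta$, there is $\psi\in\Theta$ with $\psi\le\psi_n$ for all $n$.

*Proof of Theorem 1 from Lemmas 7 and 8.* Assume CH.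

**Step 1: the topology.** The aim is a family $\mathfrak B$ satisfying (1). Enumerate the subsets of $G$ as $(A_\alpha)_{\alpha<\omega_1}$. Build a $\le$-decreasing sequence $(\psi_\alpha)_{\alpha<\omega_1}$ in $\Theta$. Put $\psi_0=\mathrm{id}$. Put $\psi_{\alpha+1}=\psi_\alpha\theta$, where $\theta$ is given by Lemma 7 for the set $\psi_\alpha^{-1}(A_\alpha)$; then $\psi_{\alpha+1}\le\psi_\alpha$ by Lemma 6(b). At a limit $\alpha$ apply Lemma 8 to $(\psi_{\alpha_n})$ for a strictly increasing sequence $(\alpha_n)$ cofinal in $\alpha$; by transitivity $\psi_\alpha\le\psi_\beta$ for all $\beta<\alpha$. Since $\psi_\alpha$ is injective, $\psi_{\alpha+1}(G)\setminus\{0\}=\psi_\alpha(\theta(G)\setminus\{0\})$ is contained in $A_\alpha$ or disjoint from $A_\alpha$. Let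
$$\mathfrak B=\{\psi_\alpha(X_n):\alpha<\omega_1,\ n\in\omega\}.$$
The members are infinite subgroups. The family is downward directed: given $\psi_\alpha(X_n)$ and $\psi_\beta(X_m)$ with $\alpha\le\beta$, there is $k$ with $\psi_\beta(X_k)\subset\psi_\alpha(X_n)$, and $\psi_\beta(X_{\max(k,m)})$ is below both. As $\psi_0=\mathrm{id}$, every $X_n$ is in $\mathfrak B$, and $\bigcap\mathfrak B\subset\bigcap_nX_n=\{0\}$. Since $G=X_0$, each $\psi_{\alpha+1}(G)$ is in $\mathfrak B$, so (1) holds. Hence $(G,\tau)$ is a countable, crowded, Hausdorff, zero-dimensional, regular group with a base at $0$ of subgroups. By Lemma 5(a) it is maximal.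

**Step 2: the dense sets.** Let $D_k=\{z\in G\setminus\{0\}:h(z)\ge k\}$. Clearly $D_0\supseteq D_1\supseteq\cdots$. To see that $D_k$ is dense, let $x\in G$ and $U\in\mathfrak B$. Choose $j\ge\max(k,1)$ with $x_i=0$ for $i\ge j-1$. As $X_j\in\mathfrak B$, there is $y\in U\cap X_j$, $y\ne0$. By (2), $h(x+y)\ge j\ge k$. So $x+y\in(x+U)\cap D_k$.

**Step 3: selections are closed and discrete.** Let $F_n\subset D_n$ be finite and $F=\bigcup_nF_n$. For every $K$,
$$\{z\in F:h(z)\le K\}\subset F_0\cup\dots\cup F_K\quad\text{is finite},\tag{3}$$
because $z\in F_n$ implies $h(z)\ge n$. By Lemma 5(c) it suffices to show that $F$ contains no set $x+(U\setminus\{0\})$ with $U\in\mathfrak B$. Suppose it does. Choose $j\ge1$ with $x_i=0$ for $i\ge j-1$, and choose $\psi_\alpha(X_n)\in\mathfrak B$ contained in $U\cap X_j$. By Lemma 6(d) there are $K$ and infinitely many $y\in\psi_\alpha(X_n)\setminus\{0\}$ with $h(y)\le K$. By (2), the infinitely many points $x+y\in F$ satisfy $h(x+y)=h(y)\le K$. This contradicts (3). So $F$ is closed and discrete, hence not dense, and $G$ is not selectively separable. $\square$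

It remains to prove Lemmas 8 and 7.

## 7. Lower bounds for decreasing sequences in $\Theta$

*Proof of Lemma 8.* A natural attempt is to send the $n$-th coordinate of $w$ through $\psi_n$: put $\psi(w)=\sum_n\psi_n(c_n(w_n))$, where $c_n(v)$ has the constant value $v$ on an interval $[s_n,t_n)$. For ($\Theta3$) there must be no gap between successive pieces, so the $n$-th piece must last until the $(n+1)$-st has begun. But then the pieces may overlap, and in the overlap the $(n+1)$-st piece can cancel the $n$-th. The remedy is to change $c_n$ on the overlap, and the growing dimension of $V_i$ leaves room for that.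

**Step 1: bookkeeping.** We fix intervals $[s_n,r_n)$ (the safe part) and $[r_n,t_n)$ (the possible overlap). Let $M^{(n)}$ be a witness for $\psi_n$. Choose integers in the order $s_0=0,\ r_0,\ s_1,\ t_0,\ r_1,\ s_2,\ t_1,\ r_2,\ s_3,\ t_2,\dots$ so that:

* $r_n\ge s_n$, $r_n\ge2n+2$, and for $n\ge1$: $\psi_n(X_{r_n})\subset\psi_{n-1}(X_{t_{n-1}})$;
* $s_{n+1}\ge n+1$ and $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})$;
* $t_n\ge r_n$, $t_n>s_n$, $M^{(n)}_{t_n}\ge M^{(n+1)}_{s_{n+1}}$ and $M^{(n)}_{t_n}>L_n$, where $L_0:=M^{(0)}_{s_0}$ and $L_{n+1}:=M^{(n)}_{t_n}$.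

This is possible: each requirement on a number involves only numbers chosen before it and is met by all sufficiently large values, since $\psi_{n+1}\le\psi_n$. We get that $L$ is strictly increasing, that $s_n\ge n$, that $L_n\ge M^{(n)}_{s_n}$, and that
$$\psi_m(X_{s_m})\subset\psi_n(X_{s_n})\quad(m\ge n),\tag{4}$$
$$\psi_m(X_{s_m})\subset\psi_n(X_{t_n})\quad(m\ge n+2).\tag{5}$$
For (4), iterate $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})\subset\psi_n(X_{s_n})$. For (5), use (4) and then
$$\psi_m(X_{s_m})\subset\psi_{n+2}(X_{s_{n+2}})\subset\psi_{n+1}(X_{r_{n+1}})\subset\psi_n(X_{t_n}).$$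

**Step 2: the pieces.** We choose $c_n$ so that the next piece cannot cancel it. For $v'\in V_{n+1}$ let $\eta_{n+1}(v')\in X_{s_{n+1}}$ have coordinates $v'$ at $i\in[s_{n+1},r_{n+1})$ and $0$ elsewhere. This is legitimate, as $s_{n+1}\ge n+1$. Since $\psi_{n+1}(X_{s_{n+1}})\subset\psi_n(X_{r_n})$ and $\psi_n$ is injective, there is a linear $g_n:V_{n+1}\to X_{r_n}$ with
$$\psi_n(g_n(v'))=\psi_{n+1}(\eta_{n+1}(v')).$$
For $i\in[r_n,t_n)$ we have $\dim V_i=i+1\ge2n+3=(n+1)+(n+2)$, while $\{g_n(v')_i:v'\in V_{n+1}\}$ has dimension at most $n+2$. So there is an injective linear $f_{n,i}:V_n\to V_i$ with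
$$f_{n,i}(V_n)\cap\{g_n(v')_i:v'\in V_{n+1}\}=\{0\}.$$
Define the linear map $c_n:V_n\to G$ by $c_n(v)_i=v$ for $i\in[s_n,r_n)$ (legitimate as $s_n\ge n$), $c_n(v)_i=f_{n,i}(v)$ for $i\in[r_n,t_n)$, and $c_n(v)_i=0$ otherwise. Put
$$\psi(w)=\sum_n\psi_n(c_n(w_n)).$$
For each $w$ this is a finite sum, and $\psi$ is a homomorphism.

**Step 3: $\psi\in\Theta$ with witness $L$.**

*($\Theta1$)* We have $\psi_m(c_m(w_m))\in\psi_m(X_{s_m})\subset X_{s_m}\subset X_m$. If $w\in X_n$, only terms with $m\ge n$ occur, and they are in $X_n$.

*($\Theta2$)* The element $c_m(w_m)$ vanishes from $t_m\ge1$ on, so $\psi_m(c_m(w_m))$ vanishes from $M^{(m)}_{t_m}=L_{m+1}$ on. If $w_i=0$ for $i>n$, only terms with $m\le n$ occur, and $L_{m+1}\le L_{n+1}$.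

*($\Theta3$)* Let $w_n\ne0$. The terms with $m<n$ vanish on $[L_n,\infty)$, as just seen. Next, $c_{n+1}(w_{n+1})=\eta_{n+1}(w_{n+1})+b$ with $b\in X_{r_{n+1}}$, and $\psi_{n+1}(b)\in\psi_n(X_{t_n})$. The terms with $m\ge n+2$ are in $\psi_n(X_{t_n})$ by (5). So the terms with $m>n$ sum to $\psi_n(g_n(w_{n+1})+g')$ for some $g'\in X_{t_n}$, and the terms with $m\ge n$ sum to
$$\psi_n(c),\qquad c=c_n(w_n)+g_n(w_{n+1})+g'.$$
For $i\in[s_n,r_n)$ we have $c_i=w_n\ne0$, because $g_n(w_{n+1})\in X_{r_n}$ and $g'\in X_{t_n}$ with $t_n\ge r_n$. For $i\in[r_n,t_n)$ we have $c_i=f_{n,i}(w_n)+g_n(w_{n+1})_i\ne0$ by the choice of $f_{n,i}$. By ($\Theta3$) for $\psi_n$, $\psi_n(c)$ is nowhere zero on $[M^{(n)}_{s_n},M^{(n)}_{t_n})$, which contains $[L_n,L_{n+1})$. Hence $\psi(w)$ is nowhere zero on $[L_n,L_{n+1})$.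

**Step 4: $\psi\le\psi_n$.** Given $k$, let $j=\max(n,M^{(n)}_k)$. If $w\in X_j$, all terms of $\psi(w)$ have $m\ge j\ge n$, so $\psi(w)\in\psi_n(X_{s_n})\subset\psi_n(G)$ by (4). By ($\Theta1$), $\psi(w)\in X_j\subset X_{M^{(n)}_k}$. Lemma 6(c) gives
$$\psi(X_j)\subset\psi_n(G)\cap X_{M_k^{(n)}}\subset\psi_n(X_k).\qquad\square$$

## 8. The semigroup $\beta S$, idempotents, and closures of subsemigroups

For an ultrafilter $\mathcal U$ on $\omega$, "$\mathcal U n\ \varphi(n)$" means $\{n:\varphi(n)\}\in\mathcal U$, and similarly for ultrafilters on other sets. We also say "for $a$-many $x$" when $\{x:\varphi(x)\}\in a$.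

Let $(S,*)$ be a countable semigroup. The set $\beta S$ of ultrafilters on $S$ has the base of open sets $\{a:A\in a\}$, $A\subset S$. It is compact Hausdorff, and $s\in S$ is identified with the principal ultrafilter at $s$. Put
$$a*b=\bigl\{A:\{s:\{t:s*t\in A\}\in b\}\in a\bigr\}.$$
Textbook facts: $\beta S$ is a semigroup, $a\mapsto a*b$ is continuous for every $b\in\beta S$, and $b\mapsto s*b$ is continuous for every $s\in S$. Unwinding the definition, for $t\in S$ and $a,b\in\beta S$,
$$A\in t*a\iff\text{for }a\text{-many }x:\ t*x\in A;\qquad A\in t*a*b\iff\text{for }a\text{-many }x:\ A\in t*x*b.\tag{6}$$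

**Ellis–Numakura theorem.** Every nonempty compact Hausdorff semigroup in which all maps $a\mapsto a*b$ are continuous contains an idempotent. In particular every nonempty closed subsemigroup of $\beta S$ does.

*Example.* In $(\beta V,+)$ the nonprincipal ultrafilters form a nonempty closed set. It is a subsemigroup: $\{t\}\in a+b$ would mean that $\{t-s\}\in b$ for $a$-many $s$. So there is a nonprincipal $\nu=\nu+\nu$. If $A_0\in\nu$, then for each $r$
$$\nu x_1\cdots\nu x_r\quad\sum_{i\in I}x_i\in A_0\ \text{ for all nonempty }I\subset\{1,\dots,r\}.\tag{7}$$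
Indeed, for one $I$ this says that $A_0$ belongs to the $|I|$-fold sum $\nu+\dots+\nu=\nu$, and there are finitely many $I$. In particular such $x_1,\dots,x_r$ exist.

**Lemma 9.** Let $T$ be a finite set and $\mathcal E\subset S^T$ a subsemigroup (with coordinatewise operation). Then its closure $\operatorname{cl}\mathcal E\subset(\beta S)^T$ is a subsemigroup.

*Proof.* Let $x\in\mathcal E$. The map $x*(\cdot)$ is continuous on $(\beta S)^T$ and maps $\mathcal E$ into $\mathcal E$, so it maps $\operatorname{cl}\mathcal E$ into $\operatorname{cl}\mathcal E$. Now let $\eta\in\operatorname{cl}\mathcal E$. The map $(\cdot)*\eta$ is continuous and, as just shown, maps $\mathcal E$ into $\operatorname{cl}\mathcal E$. So it maps $\operatorname{cl}\mathcal E$ into $\operatorname{cl}\mathcal E$. $\square$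

## 9. The semigroup $\mathbb L$ and the ultrafilters $p$, $y$, $Q$

**Step 1: a semigroup in which blocks are concatenated.** Let $\mathbb L$ be the countable set of pairs $(g,n)$ with $n\in\omega$ and $g:\omega\to V$ eventually constant, $g(i)\in V_i$ for all $i$, and $g(i)=0$ for $i<n$. Think of a signal switched on at time $n$. Define
$$(g,n)*(g',n')=\bigl(g{\restriction}[0,n')\cup g'{\restriction}[n',\infty),\ \min(n,n')\bigr):$$
follow $g$ until the second signal is switched on. The result is in $\mathbb L$: for $i<\min(n,n')$ its value is $g(i)=0$. For example,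
$$(e_01_{[2,\infty)},2)*(e_11_{[5,\infty)},5)=(e_01_{[2,5)}+e_11_{[5,\infty)},\,2),$$
while in the opposite order the product is $(e_01_{[2,\infty)},2)$.

The operation is associative. Consider $(g,n)*(g',n')*(g'',n'')$. If $n'\le n''$, both bracketings give $g$ on $[0,n')$, $g'$ on $[n',n'')$ and $g''$ after that. If $n''<n'$, both give $g$ on $[0,n'')$ and $g''$ after that. The second coordinate is the minimum in all cases.

Let $\delta\subset\beta\mathbb L$ be the set of ultrafilters containing $\{(g,n):n\ge m\}$ for all $m$ ("switched on arbitrarily late"). It is closed, and it is a subsemigroup because starts are combined by $\min$.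

**Step 2: the silent ultrafilter $o$.** Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$ and let $o=\lim_{n\to\mathcal U}(0,n)$; that is, $A\in o$ iff $\mathcal Un\ (0,n)\in A$. Then $o\in\delta$. Since $(0,n)*(0,n')=(0,n)$ for $n'\ge n$, we have $o*o=o$.

**Step 3: linear families of signals.** Blocks have to be chosen simultaneously for all $(w_{n-1},w_n)$, linearly, and nowhere zero in the continuing case. For finite subspaces $K,K'$ of $V$ let $\mathcal E_{K,K'}\subset\mathbb L^{K\times K'}$ be the set of tuples
$$\bigl((B(u,v),n)\bigr)_{(u,v)\in K\times K'}$$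
with a common $n$, such that $(u,v)\mapsto B(u,v)$ is linear and $B(u,v)(i)\ne0$ for all $i\ge n$ whenever $u\ne0$. (For $K=V_0$, $K'=\{0\}$, the tuple with $B(e_0,0)=e_01_{[n,\infty)}$ is an example.) This is a subsemigroup. The product of $(B,n)$ and $(B',n')$ is linear in $(u,v)$ with common start $\min(n,n')$. Let $u\ne0$. If $n\le n'$, the product is nonzero on $[n,n')$ because of $B$ and on $[n',\infty)$ because of $B'$. If $n'<n$, the start is $n'$, and the product is nonzero on $[n',\infty)$ because of $B'$.

For $a,b\in\beta\mathbb L$ let $\tau_{K,K'}(a,b)\in(\beta\mathbb L)^{K\times K'}$ have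
$$\text{coordinate }a\text{ if }u\neq0,\qquad b\text{ if }u=0\ne v,\qquad o\text{ if }u=v=0.$$
So $a$ is for continuing blocks, $b$ for opening blocks, $o$ for silent blocks. Since $o*o=o$,
$$\tau_{K,K'}(a,b)*\tau_{K,K'}(a',b')=\tau_{K,K'}(a*a',\,b*b').\tag{8}$$

**Step 4: a starting point.** We need at least one ultrafilter compatible with the linear families. Let $\nu=\nu+\nu$ be as in Section 8 and put
$$\hat\nu=\lim_{c\to\nu}\ \lim_{n\to\mathcal U}\ (c\,1_{[n,\infty)},n)\in\delta.$$
For given $c\in V$ the pair is in $\mathbb L$ for all large $n$, so this makes sense.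

**Lemma 10.** $\tau_{K,K'}(\hat\nu,\hat\nu)$ and $\tau_{K,K'}(\hat\nu,o)$ are in $\operatorname{cl}\mathcal E_{K,K'}$ for all finite subspaces $K,K'$ of $V$.

*Proof.* Let $P\in\hat\nu$ and $O\in o$. We must find tuples in $\mathcal E_{K,K'}$ whose coordinates lie in $P$ or $O$ as prescribed. Since $\nu$ is nonprincipal,
$$A_0=\{c\ne0:\ \mathcal Un\ (c1_{[n,\infty)},n)\in P\}\in\nu.$$
Let $b_1,\dots,b_r$ be a basis of $K\times K'$. By (7) there are $x_1,\dots,x_r\in V$ with all sums $\sum_{i\in I}x_i$, $I\ne\emptyset$, in $A_0$. The linear $f:K\times K'\to V$ with $f(b_i)=x_i$ satisfies $f(z)\in A_0$ for all $z\ne0$. For $\mathcal U$-many $n$, all the finitely many $(f(z)1_{[n,\infty)},n)$ with $z\ne0$ lie in $P$, and $(0,n)\in O$. For such an $n$ the tuple $B(u,v)=f(u,v)1_{[n,\infty)}$ is in $\mathcal E_{K,K'}$, since $f(u,v)\ne0$ for $(u,v)\ne0$. This gives the first statement.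

For the second, choose in the same way a linear $f:K\to V$ with $f(u)\in A_0$ for $u\ne0$, and put $B(u,v)=f(u)1_{[n,\infty)}$. For $\mathcal U$-many $n$ the coordinates with $u\ne0$ lie in $P$, and those with $u=0$ equal $(0,n)\in O$. $\square$

**Step 5: algebra in $\beta\mathbb L$.** The next lemma is the heart of the matter, so first here is what it is for. Reading $w$ block by block, we meet opening blocks ($y$), continuing blocks ($p$, including the block that follows the last nonzero entry of a run), and silent blocks ($o$). The number of $p$'s in a row, the number of runs, and the number of silent blocks all vary with $w$. We want the resulting product of ultrafilters, when it ends in $o$, not to depend on them: it should always be one ultrafilter $Q$. The equation $p*p=p$ absorbs the lengths of runs, $Q*Q=Q$ absorbs the number of runs, and $o*Q=Q$ absorbs silent blocks. From now on we omit $*$ between ultrafilters.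

**Lemma 11.** There are $p,y,Q\in\delta$ with
$$pp=p,\qquad Q=ypo,\qquad QQ=Q,\qquad oQ=Q,\tag{9}$$
$$\tau_{K,K'}(p,y)\in\operatorname{cl}\mathcal E_{K,K'}\quad\text{for all finite subspaces }K,K'\text{ of }V.\tag{10}$$

*Proof.* The set
$$N=\{a\in\delta:\ \tau_{K,K'}(a,a),\ \tau_{K,K'}(a,o)\in\operatorname{cl}\mathcal E_{K,K'}\text{ for all }K,K'\}$$
is closed, since $a\mapsto\tau_{K,K'}(a,a)$ and $a\mapsto\tau_{K,K'}(a,o)$ are continuous. It is a subsemigroup by (8), $oo=o$ and Lemma 9. It contains $\hat\nu$ by Lemma 10. By the Ellis–Numakura theorem there is an idempotent $p\in N$.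

Let
$$\Sigma=\{b\in\delta:\ \tau_{K,K'}(p,b)\in\operatorname{cl}\mathcal E_{K,K'}\text{ for all }K,K'\}.$$
It is closed. By (8) and $pp=p$ it is a subsemigroup. Since $p\in N$, both $p$ and $o$ are in $\Sigma$.

The set $\Sigma po=\{bpo:b\in\Sigma\}$ is the image of the compact set $\Sigma$ under the continuous map $b\mapsto b*(po)$, so it is compact. It is a semigroup: $(b'po)(b''po)=(b'po\,b'')po$, and $b'po\,b''\in\Sigma$. So it contains an idempotent $Q_0=y_0po$ with $y_0\in\Sigma$. Put
$$y=oy_0\in\Sigma,\qquad Q=ypo=oQ_0.$$
Since $oo=o$, we have $Q_0o=y_0poo=Q_0$. Hence $QQ=oQ_0\,oQ_0=oQ_0Q_0=oQ_0=Q$, and $oQ=ooQ_0=Q$. Condition (10) is $y\in\Sigma$. Finally $p,y\in\delta$, and $Q\in\delta$ because $\delta$ is a subsemigroup. $\square$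

## 10. Building $\theta$ block by block: proof of Lemma 7

Let $\mathbb L_0$ be the set of $(g,n)\in\mathbb L$ such that $g$ has finite support; then $g\in G$. For every $s\in\mathbb L$ and every $n$, $s*(0,n)\in\mathbb L_0$. As $Q=ypo$ ends in $o$, it follows that $\mathbb L_0\in Q$. The conclusion of Lemma 7 is symmetric in $A$ and $G\setminus A$, so after replacing $A$ by its complement if necessary we may assume
$$A'=\{(g,n)\in\mathbb L_0:g\in A\}\in Q.$$
Note that membership of $(g,n)$ in $A'$ depends only on $g$.

**Step 1: the induction hypothesis.** We choose $N_0<N_1<\cdots$ and tuples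
$$\bigl(x^n_{u,v}\bigr)_{(u,v)}=\bigl((B_n(u,v),N_n)\bigr)_{(u,v)}\in\mathcal E_{V_{n-1},V_n}.$$
For $w\in V_0\times\dots\times V_n$ put, with $w_{-1}=0$,
$$t_w=x^0_{w_{-1},w_0}*x^1_{w_0,w_1}*\cdots*x^n_{w_{n-1},w_n}\in\mathbb L.$$
Since $N_0<\dots<N_n$, its function is $B_j(w_{j-1},w_j)$ on $[N_j,N_{j+1})$ for $j<n$ and $B_n(w_{n-1},w_n)$ on $[N_n,\infty)$, and its start is $N_0$. We require for all $w\in V_0\times\dots\times V_n$:

* (a) if $w_n\ne0$: $A'\in t_wpo$ and $A'\in t_wpQ$;
* (b) if $w\ne0$ and $w_n=0$: $A'\in t_wo$ and $A'\in t_wQ$;
* (c) if $w=0$: $A'\in t_wQ$.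

These say that, however the word $w$ is continued, the generic continuation ends in $A'$: either the current run is closed and silence follows, or a later run begins.

Condition (c) is automatic. For $w=0$ we have $t_w=(0,N_0)$. If $k\ge N_0$, then $(0,N_0)*(g,k)=(g,N_0)$, which is in $A'$ iff $(g,k)\in A'$. Since $Q\in\delta$, $Q$-many $(g,k)$ have $k\ge N_0$, so $A'\in Q$ gives $A'\in t_wQ$.

**Step 2: block $0$.** The index space is $V_{-1}\times V_0=\{0\}\times V_0$, and only (a) needs care. By (9), $A'\in Q=ypo$ and $A'\in Q=QQ=ypoQ=ypQ$. So by (6), for $y$-many $x$ we have $A'\in xpo$ and $A'\in xpQ$. By (10) for $K=V_{-1}$, $K'=V_0$ we can choose a tuple in $\mathcal E_{V_{-1},V_0}$ all of whose coordinates $x^0_{0,v}$ with $v\ne0$ are of this kind. Then (a) holds.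

**Step 3: block $n+1$.** Suppose blocks $0,\dots,n$ are chosen. For each of the finitely many pairs $(w,v)$ with $w\in V_0\times\dots\times V_n$ and $v\in V_{n+1}$, here is what $x=x^{n+1}_{w_n,v}$ has to satisfy, and why this happens for many $x$.

1. *$w_n\ne0$, $v\ne0$.* By (a), $A'\in t_wpo=t_wp\,po$ and $A'\in t_wpQ=t_wp\,pQ$. So for $p$-many $x$: $A'\in t_wx\,po$ and $A'\in t_wx\,pQ$. This is (a) for $(w,v)$.
2. *$w_n\ne0$, $v=0$.* By (a), $A'\in t_wpo$ and $A'\in t_wpQ$. So for $p$-many $x$: $A'\in t_wx\,o$ and $A'\in t_wx\,Q$. This is (b) for $(w,0)$.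
3. *$w_n=0$, $v\ne0$.* By (b) or (c), $A'\in t_wQ=t_wy\,po$ and $A'\in t_wQ=t_wQQ=t_wy\,poQ=t_wy\,pQ$. So for $y$-many $x$: $A'\in t_wx\,po$ and $A'\in t_wx\,pQ$. This is (a) for $(w,v)$.
4. *$w\ne0$, $w_n=0$, $v=0$.* Here $x=(0,N)$ by linearity. By (b), $A'\in t_wo$ and $A'\in t_wQ=t_w\,oQ$. So for $o$-many $(0,N)$ we have
$$t_w*(0,N)\in A'\tag{11}$$
and $A'\in t_w(0,N)Q$. If (11) holds with $N=N_{n+1}$, then $t_{(w,0)}=t_w*(0,N)$ vanishes from $N$ on, so $t_{(w,0)}*(0,k)=t_{(w,0)}\in A'$ for all $k\ge N$. Hence $A'\in t_{(w,0)}o$, and (b) holds for $(w,0)$.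
5. *$w=0$, $v=0$.* Nothing is required, as (c) is automatic.

For a fixed $(u,v)\in V_n\times V_{n+1}$, intersect the requirements coming from the finitely many $w$ with $w_n=u$. The coordinate $(u,v)$ has to lie in a certain set that belongs to $p$ if $u\ne0$, to $y$ if $u=0\ne v$, and to $o$ if $u=v=0$. We also want the start $N_{n+1}$ to be greater than $N_n$, and this is one more set of $p$, $y$ and $o$, as all three are in $\delta$. Since $\tau_{V_n,V_{n+1}}(p,y)\in\operatorname{cl}\mathcal E_{V_n,V_{n+1}}$ by (10), there is a tuple in $\mathcal E_{V_n,V_{n+1}}$ with all its coordinates in the required sets. This completes the construction.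

**Step 4: the homomorphism $\theta$.** Define
$$\theta(w)_i=B_n(w_{n-1},w_n)(i)\quad\text{for }i\in[N_n,N_{n+1}),\qquad\theta(w)_i=0\quad\text{for }i<N_0.$$
This is linear in $w$, $\theta(w)_i\in V_i$, and $\theta(w)$ has finite support because $B_n(0,0)=0$. So $\theta:G\to G$ is a homomorphism. We check that $M_n:=N_{n+1}$ is a witness for $\theta\in\Theta$.

* ($\Theta1$) If $w\in X_n$, then blocks $0,\dots,n-1$ of $\theta(w)$ vanish. So $\theta(w)$ vanishes below $N_n\ge n$.
* ($\Theta2$) If $w_i=0$ for all $i>n$, the blocks $n+2,n+3,\dots$ vanish. So $\theta(w)_i=0$ for $i\ge N_{n+2}=M_{n+1}$.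
* ($\Theta3$) If $w_n\ne0$, then $B_{n+1}(w_n,w_{n+1})$ is nowhere zero from $N_{n+1}$ on, by the definition of $\mathcal E_{V_n,V_{n+1}}$. So $\theta(w)$ is nowhere zero on $[N_{n+1},N_{n+2})=[M_n,M_{n+1})$.

**Step 5: $\theta(G)\setminus\{0\}\subset A$.** Let $w\ne0$ and $m=\max w$. Blocks $m+2,m+3,\dots$ of $\theta(w)$ are zero, so $\theta(w)$ is the function of
$$t_{(w_0,\dots,w_m,0,0)}=t_{(w_0,\dots,w_m,0)}*(0,N_{m+2}).$$
The word $(w_0,\dots,w_m,0)$ is nonzero and ends in $0$, so case 4 applied to it at block $m+2$, and (11) says that this product is in $A'$. Hence $\theta(w)\in A$. As every element of $\theta(G)\setminus\{0\}$ is $\theta(w)$ for some $w\neq0$, Lemma 7 is proved, and with it Theorem 1. $\square$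

## 11. A binary tree of topologies: $2^{\mathfrak c}$ homeomorphism types

*Proof of Theorem 3.* Assume CH.

**Step 1: two members of $\Theta$ with independent images.** For $i\in\{2n+2,2n+3\}$ we have $\dim V_i\ge2n+3\ge2\dim V_n$. So there are injective linear $f^0_{n,i},f^1_{n,i}:V_n\to V_i$ with $f^0_{n,i}(V_n)\cap f^1_{n,i}(V_n)=\{0\}$. For $\varepsilon\in\{0,1\}$ put
$$\theta_\varepsilon(w)_i=f^\varepsilon_{n,i}(w_n)\ \text{ for }i\in[2n+2,2n+4),\qquad\theta_\varepsilon(w)_i=0\ \text{ for }i<2.$$
Then $\theta_\varepsilon\in\Theta$ with witness $M_n=2n+2$: if $w\in X_n$, then $\theta_\varepsilon(w)$ vanishes below $2n+2$; if $w_i=0$ for $i>n$, it vanishes from $2n+4=M_{n+1}$ on; and if $w_n\ne0$, it is nowhere zero on $[2n+2,2n+4)$. Comparing coordinates, $\theta_0(G)\cap\theta_1(G)=\{0\}$.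

**Step 2: the construction along a tree.** Let $(A_\alpha)_{\alpha<\omega_1}$ enumerate the subsets of $G$. Define $\psi_s\in\Theta$ for all $s\in2^\alpha$, $\alpha<\omega_1$, by recursion on $\alpha$. Put $\psi_\emptyset=\mathrm{id}$. For $s\in2^\alpha$ take $\theta$ from Lemma 7 for the set $\psi_s^{-1}(A_\alpha)$ and put $\psi_{s^\frown\varepsilon}=\psi_s\theta\theta_\varepsilon$ for $\varepsilon\in\{0,1\}$. For $s\in 2^\alpha$ with $\alpha$ a limit, apply Lemma 8 along a cofinal $\omega$-sequence of restrictions of $s$. Since $\psi_s\theta\theta_\varepsilon(G)\subset\psi_s\theta(G)$, the set $\psi_{s^\frown\varepsilon}(G)\setminus\{0\}$ is contained in or disjoint from $A_\alpha$. So for each branch $f\in2^{\omega_1}$ the sequence $(\psi_{f\restriction\alpha})_{\alpha<\omega_1}$ has all the properties used in Section 6, and it gives a topology $\tau_f$ on $G$ as in Theorem 1.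

**Step 3: counting.** Let $f\ne g$ in $2^{\omega_1}$, let $\alpha$ be the first place where they differ, and let $s=f\restriction\alpha=g\restriction\alpha$. The groups $\psi_{s^\frown0}(G)$ and $\psi_{s^\frown1}(G)$ meet only in $0$, because $\psi_s\theta$ is injective and $\theta_0(G)\cap\theta_1(G)=\{0\}$. One of them is $\tau_f$-open and the other is $\tau_g$-open. If $\tau_f=\tau_g$, then $\{0\}$ would be open, which is false. So $\tau_f\ne\tau_g$, and there are $2^{\omega_1}=2^{\mathfrak c}$ topologies $\tau_f$.

A homeomorphism from $(G,\tau_f)$ to $(G,\tau_g)$ is a permutation of $G$, and $\tau_g$ is determined by $\tau_f$ and this permutation. There are $\mathfrak c$ permutations of $G$, so each $\tau_f$ is homeomorphic to at most $\mathfrak c=\omega_1$ of the topologies. Since $2^{\mathfrak c}>\mathfrak c$, there are $2^{\mathfrak c}$ homeomorphism classes among the $\tau_f$. Conversely, a countable set carries at most $2^{\mathfrak c}$ topologies, since a topology is a subset of a power set of size at most $\mathfrak c$. So the number is exactly $2^{\mathfrak c}$, and no larger number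 is possible. $\square$
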